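\title{The number of perfect matchings in a random lift of a regular multigraph}

\begin{abstract}
Let $G$ be a connected $d$-regular multigraph without loops, $d\ge 3$, and let $X$ be the number of perfect matchings in a random $n$-lift of $G$. We prove that $X/\mathbb{E}X$ converges in distribution to $\prod_{k\ge2}(1+\delta_k)^{Y_k}e^{-\lambda_k\delta_k}$, where $\delta_k=(-1/(d-1))^k$, the $Y_k$ are independent Poisson variables with means $\lambda_k$, and $2k\lambda_k$ is the number of non-backtracking closed walks of length $k$ in $G$. This confirms a conjecture of Greenhill, Janson and Rucinski. The proof is by small subgraph conditioning. Its main step is to show that the exponent of the second moment is maximized at the product point; this follows from the chain rule for entropy and the concavity of a function attached to a single vertex. The argument covers a class of irregular multigraphs and gives convergence of all moments. For $d=2$ both sides of the formula degenerate to $0$.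
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Random lifts}

Let $G=(V,E)$ be a fixed connected multigraph without loops; parallel edges are distinct elements of $E$. Write $E_v$ for the set of edges at $v$ and $d_v=|E_v|$. The \emph{random $n$-lift} $L$ of $G$ has vertex set $V\times[n]$, where $[n]=\{1,\dots,n\}$. We call its vertices \emph{points} and the set $\{v\}\times[n]$ the \emph{fiber} of $v$. For each edge $e$ of $G$ with ends $u,v$ we put a uniformly random perfect matching between the fibers of $u$ and $v$, independently for distinct edges, and we say that the $n$ edges of this matching lie \emph{over} $e$. A point in the fiber of $v$ lies on exactly one edge over each $e\in E_v$, so $L$ has the same degrees as $G$. Let $X=X_G$ be the number of perfect matchings of $L$. Since $L$ has $n|V|$ points, we always let $n\to\infty$ through values with $n|V|$ even.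

How does $X$ fluctuate about its mean? Take for $G$ two vertices joined by two parallel edges. Then $L$ is a disjoint union of even cycles, one for each cycle of a uniform random permutation $\pi$ of $[n]$, and $X=2^{\mathrm{cyc}(\pi)}$ with $\mathrm{cyc}(\pi)$ the number of cycles. Every cycle, long or short, doubles $X$, and $X/\mathbb{E}X\to0$ in probability (Section~\ref{sec:two}). When the degrees are at least $3$, a cycle still changes the number of perfect matchings by a constant factor, but one expects the factor to approach $1$ as the length grows. The question is whether the short cycles account for all the fluctuation of $X/\mathbb{E}X$.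

\subsection{Short cycles and the answer one would guess}

An \emph{NB-walk} (non-backtracking closed walk) of length $k\ge2$ in $G$ is a sequence $\omega=(v_0,e_1,v_1,\dots,e_k,v_k=v_0)$ in which $e_t$ joins $v_{t-1}$ and $v_t$ and $e_{t+1}\ne e_t$ for all $t$, with indices taken cyclically, so that also $e_1\neq e_k$. We write $|\omega|=k$. Let $w_k$ be the number of NB-walks of length $k$ and put
\[
\lambda_k=\frac{w_k}{2k}.
\]
Equivalently $w_k=\operatorname{tr}R^k$, where the non-backtracking matrix $R$ is indexed by the directed edges of $G$ and has entry $1$ at $(\vec e,\vec e\,')$ if $\vec e\,'$ starts where $\vec e$ ends and is not its reverse, and entry $0$ otherwise.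

The two edges of a cycle of $L$ at a point lie over different edges of $G$, so a $k$-cycle of $L$ (for $k=2$, a pair of parallel edges) projects to an NB-walk. Conversely, an NB-walk of length $k$ can be given labels from $[n]$ in about $n^k$ ways, each labeled walk is present in $L$ with probability about $n^{-k}$, and each cycle arises from $2k$ labeled walks. So the number $Z_k$ of $k$-cycles of $L$ has mean tending to $\lambda_k$, and the $Z_k$ are asymptotically independent Poisson variables (Section~\ref{sec:cycles}).

To see how the cycles affect $X$, let $\mathbb{P}^*$ be the law of $L$ with density $X/\mathbb{E}X$: choose a pair (lift, perfect matching $M$ of it) uniformly and forget $M$. If under $\mathbb{P}^*$ the $Z_k$ are asymptotically independent Poisson with means $\lambda_k(1+\delta_k)$, then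
\[
\frac{\mathbb{E}[X\mid Z_k=p_k,\ k\le K]}{\mathbb{E}X}=\frac{\mathbb{P}^*(Z_k=p_k,\ k\le K)}{\mathbb{P}(Z_k=p_k,\ k\le K)}\to\prod_{k\le K}(1+\delta_k)^{p_k}e^{-\lambda_k\delta_k}.
\]
For $d$-regular $G$ the value of $\delta_k$ can be guessed. Each point should be matched along each of its $d$ edges with probability $1/d$. Walk along a path of $L$ and record which edges belong to $M$: an edge of $M$ is followed by an edge outside $M$, and an edge outside $M$ is followed by an edge of $M$ with probability $1/(d-1)$. This two-state chain has eigenvalues $1$ and $-1/(d-1)$, and closing it up around a $k$-cycle gives the trace $1+(-1/(d-1))^k$. Even cycles favor perfect matchings and odd cycles work against them. Since $w_k\le 2|E|(d-1)^{k-1}$, we have $\lambda_k\delta_k^2\le |E|(d-1)^{-k-1}/k$, which is summable for $d\ge3$, so the long cycles have a small total effect.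

\begin{theorem}\label{thm:regular}
Let $G$ be a connected $d$-regular multigraph without loops, $d\ge3$. Let $\delta_k=(-1/(d-1))^k$ and let $Y_k$, $k\ge2$, be independent Poisson variables with $\mathbb{E}Y_k=\lambda_k$. Then, as $n\to\infty$ with $n|V|$ even,
\[
\frac{X_G}{\mathbb{E}X_G}\xrightarrow{\ d\ }W=\prod_{k\ge2}(1+\delta_k)^{Y_k}e^{-\lambda_k\delta_k}.
\]
\end{theorem}

Each factor has mean $1$, so the partial products form a nonnegative martingale, and $W$ is their almost sure limit. The statement is known for $K_4$ and for $K_2^3$, the graph with two vertices and three parallel edges; that it holds for all $G$ as above is the conjecture of Greenhill, Janson and Rucinski \cite{GJR}.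

\subsection{A more general theorem}

Regularity is used only to identify the proportions in which a typical perfect matching of $L$ uses the edges of $G$. Let $B\in\{0,1\}^{V\times E}$ be the incidence matrix of $G$ and let $\mathcal{P}=\{z\in[0,1]^E: Bz=\mathbf{1}\}$ be the polytope of fractional perfect matchings. Put
\[
\theta(y)=-y\log y+(1-y)\log(1-y)\quad(0\le y\le1),\qquad f(z)=\sum_{e\in E}\theta(z_e).
\]
The expected number of perfect matchings of $L$ with $nz_e$ edges over each $e$ is $e^{nf(z)}$ up to polynomial factors (Sections~\ref{sec:example} and~\ref{sec:exact}), so the typical proportions maximize $f$.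

\medskip
\noindent\textbf{Hypothesis (H).} \emph{$G$ is connected and loopless, $d_v\ge3$ for all $v$, and $f$ has a maximizer $x$ on $\mathcal{P}$ with $0<x_e<1$ for all $e$.}
\medskip

Under (H) we fix such an $x$ and attach to an NB-walk $\omega$ of length $k$ the weight
\[
\delta_\omega=(-1)^k\prod_{t=1}^k\frac{x_{e_t}}{1-x_{e_t}}.
\]
It now depends on more than the length, so cycles must be counted by their projections. Let $\mathcal{C}$ be the countable set of classes of NB-walks modulo cyclic shift and reversal, enumerated by nondecreasing length; there are finitely many classes of each length. For a class $\gamma$ of walks of length $k$ put $\delta_\gamma=\delta_\omega$ for $\omega\in\gamma$ and $\lambda_\gamma=\#\gamma/(2k)>0$, where $\#\gamma$ is the number of walks in $\gamma$. Let $Y_\gamma$, $\gamma\in\mathcal{C}$, be independent Poisson variables with means $\lambda_\gamma$.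

\begin{theorem}\label{thm:general}
Assume \emph{(H)}, and let $n\to\infty$ with $n|V|$ even.
\begin{enumerate}
\item $X/\mathbb{E}X\xrightarrow{\ d\ }W:=\prod_{\gamma\in\mathcal{C}}(1+\delta_\gamma)^{Y_\gamma}e^{-\lambda_\gamma\delta_\gamma}$.
\item For each integer $r\ge1$,
\[
\frac{\mathbb{E}X^r}{(\mathbb{E}X)^r}\to\mathbb{E}W^r=\exp\Big(\sum_{\gamma}\lambda_\gamma\big[(1+\delta_\gamma)^r-1-r\delta_\gamma\big]\Big)<\infty.
\]
\item $0<W<\infty$ almost surely; hence $\mathbb{P}(X>0)\to1$.
\end{enumerate}
\end{theorem}

\begin{proposition}\label{prop:two}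
If $G$ is connected, loopless and $2$-regular, then $X_G/\mathbb{E}X_G\to0$ in probability, and, with $\delta_k=(-1)^k$, the partial products $\prod_{2\le k\le K}(1+\delta_k)^{Y_k}e^{-\lambda_k\delta_k}$ tend to $0$ almost surely.
\end{proposition}

\subsection{Plan of the proof}

Small subgraph conditioning (Theorem~\ref{thm:ssc}) gives part~1 of Theorem~\ref{thm:general} once we know the limit laws of the cycle counts under $\mathbb{P}$ and $\mathbb{P}^*$, and that $\mathbb{E}X^2/(\mathbb{E}X)^2\to\exp(\sum_\gamma\lambda_\gamma\delta_\gamma^2)$, which says that the cycles explain all the variance. The second moment is a sum of polynomially many terms $e^{nF(m)}$, up to polynomial factors, over the joint statistics $m$ of two perfect matchings. The main difficulty is global: $F$ is not concave, and it must be shown to be maximal at the point where the two matchings look independent. Section~\ref{sec:example} shows the argument on $K_2^3$, and Section~\ref{sec:entropy} proves it in general. Sections~\ref{sec:exact}--\ref{sec:domination} turn the moments into Gaussian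 integrals by a local central limit theorem, Section~\ref{sec:integrals} evaluates the integrals as sums over NB-walks, Section~\ref{sec:cycles} treats the cycles, Section~\ref{sec:end} concludes, and Section~\ref{sec:two} proves Proposition~\ref{prop:two}.

A reader interested only in Theorem~\ref{thm:regular} may take $x_e=1/d$ and $r\in\{1,2\}$ throughout. The letters $c,C$ denote positive constants that may depend on $G$, $x$, $r$ and may change from line to line, and $|\cdot|$ is the Euclidean norm.

\section{Three parallel edges}\label{sec:example}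

We first recall what we need about entropy. For a random variable $Y$ with finitely many values, $H(Y)=-\sum_y\mathbb{P}(Y=y)\log\mathbb{P}(Y=y)$; we also write $H(p)$ for a probability vector $p$, and $h(y)=-y\log y-(1-y)\log(1-y)$. The conditional entropy $H(Y\mid Y')$ is the expectation of the entropy of the (random) conditional law of $Y$ given $Y'$.
\begin{itemize}
\item[(E1)] Chain rule: $H(Y_1,\dots,Y_r)=\sum_{j=1}^rH(Y_j\mid Y_1,\dots,Y_{j-1})$.
\item[(E2)] If $Y''$ is a function of $Y'$, then $H(Y\mid Y'')\ge H(Y\mid Y')$.
\item[(E3)] If $k=(k_1,\dots,k_l)$ are nonnegative integers with sum $n$, the multinomial coefficient satisfies $(n+1)^{-l}e^{nH(k/n)}\le\binom nk\le e^{nH(k/n)}$. If moreover all $k_i\ge\varepsilon_1n$ for a fixed $\varepsilon_1>0$, then by Stirling's formula $\binom nk$ is within constant factors, depending on $l$ and $\varepsilon_1$, of $n^{-(l-1)/2}e^{nH(k/n)}$.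
\end{itemize}

Let $G=K_2^3$, with vertices $u,v$ and edges $1,2,3$. A perfect matching of $L$ colors each point by the edge of $G$ over which it is matched.

\medskip\noindent\emph{First moment.} Color both fibers, with $a_e$ points of color $e$ in each. The coloring comes from a perfect matching of $L$ exactly when, for each $e$, the matching over $e$ maps the points of color $e$ onto the points of color $e$; this has probability $a_e!\,(n-a_e)!/n!$. Hence
\[
\mathbb{E}X=\sum_{a_1+a_2+a_3=n}\binom{n}{a_1,a_2,a_3}^2\prod_{e=1}^3\binom{n}{a_e}^{-1}.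
\]
By (E3) the term with $a=nz$ is $e^{n[2H(z)-\sum_eh(z_e)]}$ up to polynomial factors, and $2H(z)-\sum_eh(z_e)=\sum_e\theta(z_e)=f(z)$. Split the exponent evenly between the two vertices: $f=2\Psi$ with $\Psi(z)=H(z)-\frac12\sum_eh(z_e)$. At the uniform vector $x=(\frac13,\frac13,\frac13)$ we have $h(\frac13)=\log3-\frac23\log2$, so $\Psi(x)=\frac12\log\frac43$. The function $\theta$ is convex on $[\frac12,1]$, but Lemma~\ref{lem:concave} shows that $\Psi$ is nevertheless concave on the simplex, strictly so in the interior. Being symmetric, it is maximal exactly at $x$, and $\mathbb{E}X$ grows like $(4/3)^n$.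

\medskip\noindent\emph{Double edges.} Here $w_2=2\cdot3\cdot2=12$ and $\lambda_2=3$: each of the three pairs $\{e,e'\}$ contributes $n^2\cdot n^{-2}=1$ double edge on average. Under $\mathbb{P}^*$ each color class has about $n/3$ points, and given the coloring the matching over $e$ is a uniform bijection between the points of color $e$ together with a uniform bijection between the remaining points. Fix one point in each fiber and ask that they be joined over both $e$ and $e'$. If one of them has color $e$ or $e'$, the other needs the same color; otherwise both have the third color $e''$. So the colors agree, and each common color has probability about $\frac19$. For color $e$ the two edges are present with probability about $\frac3n\cdot\frac3{2n}$, for color $e'$ with probability about $\frac3{2n}\cdot\frac3n$, and for color $e''$ with probability about $\frac3{2n}\cdot\frac3{2n}$. Summing over the $n^2$ pairs of points gives the mean $\frac12+\frac12+\frac14=1+\frac14$, in agreement with $\delta_2=(-\frac12)^2$.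

\medskip\noindent\emph{Second moment.} A pair of perfect matchings gives each point a pair of colors. Let $m_u,m_v$ be the empirical laws of this pair in the two fibers. If $(I_1,I_2)$ has law $m_v$, put $A_e^j=1\{I_j=e\}$ and call $(A_e^1,A_e^2)\in\{0,1\}^2$ the status with respect to $e$. The matching over $e$ must join points of equal status, so the law $\pi_e$ of the status is the same in both fibers, and the probability of success is the reciprocal of a multinomial coefficient of order $e^{nH(\pi_e)}$. The exponent of the term is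
\[
F(m_u,m_v)=F_u(m_u)+F_v(m_v),\qquad F_v(m_v)=H(I_1,I_2)-\tfrac12\sum_eH(A_e^1,A_e^2).
\]
If $I_1,I_2$ are independent and uniform in both fibers, all entropies double and $F=2\log\frac43$. For $\mathbb{E}X^2$ to be comparable with $(\mathbb{E}X)^2$, no other point may do better.

Concavity does not give this directly. Let $m_u=m_v$ put mass $t$ on the pair $(1,2)$ and mass $1-t$ on $(2,3)$. The statuses of these two pairs are $(1,0)$ and $(0,0)$ for $e=1$, $(0,1)$ and $(1,0)$ for $e=2$, $(0,0)$ and $(0,1)$ for $e=3$. They differ in each case, so $F_v=h(t)-\frac32h(t)$ and $F=-h(t)$, which is strictly convex in $t$.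

Instead, reveal the two colors one after the other. By (E1),
\[
F_v(m_v)=\Big[H(I_1)-\tfrac12\sum_eH(A_e^1)\Big]+\Big[H(I_2\mid I_1)-\tfrac12\sum_eH(A_e^2\mid A_e^1)\Big].
\]
The first bracket is $\Psi(y^1)$, where $y^1$ is the law of $I_1$. In the second bracket the conditionings differ. But $A_e^1$ is a function of $I_1$ and the edge terms carry a minus sign, so by (E2) replacing $H(A^2_e\mid A^1_e)$ by $H(A_e^2\mid I_1)$ can only increase the bracket. It becomes $\mathbb{E}\Psi(y^2)$, where $y^2$ is the conditional law of $I_2$ given $I_1$. Hence $F_v(m_v)\le2\max\Psi=\log\frac43$, and equality forces $y^1=x$ and $y^2=x$ almost surely, that is, independence. The two-matching problem has been reduced to the one-matching function $\Psi$.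

\section{Concavity at a vertex and the entropy inequality}\label{sec:entropy}

\subsection{The one-vertex function}

For $v\in V$ let $\Delta_v$ be the simplex of probability vectors on $E_v$, and for $y\in\Delta_v$ put
\[
\Psi_v(y)=H(y)-\tfrac12\sum_{e\in E_v}h(y_e)=\tfrac12\sum_{e\in E_v}\theta(y_e).
\]
For $z\in\mathcal{P}$ the restriction $z_v=(z_e)_{e\in E_v}$ lies in $\Delta_v$, and since every edge has two distinct ends, $f(z)=\sum_v\Psi_v(z_v)$. We have
\[
\theta'(y)=-2-\log\big(y(1-y)\big),\qquad\theta''(y)=-\frac{1-2y}{y(1-y)}.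
\]
So a coordinate larger than $\frac12$ contributes positively to the Hessian of $\Psi_v$. There is at most one such coordinate, and to move it one has to move the others.

\begin{lemma}\label{lem:concave}
If $d_v\ge3$, then $\Psi_v$ is concave on $\Delta_v$, and at every interior point $y$ its Hessian is negative definite on $\{z:\sum_ez_e=0\}$.
\end{lemma}

\begin{proof}
Number the coordinates $1,\dots,d_v$. Let $y$ be interior and $z\neq0$ with $\sum_kz_k=0$; we show $\sum_k\theta''(y_k)z_k^2<0$.

Suppose all $y_k\le\frac12$. Then every term is $\le0$, and $\theta''(y_k)<0$ unless $y_k=\frac12$. At most one $y_k$ equals $\frac12$, because there are at least three positive coordinates with sum $1$, and $z$ has at least two nonzero coordinates. So some term is negative.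

Suppose $y_1>\frac12$ and put $t=1-y_1<\frac12$. For $0<s<\frac12$ let $\psi(s)=-1/\theta''(s)=s(1-s)/(1-2s)>0$. Then $\theta''(y_1)=(1-2t)/(t(1-t))=1/\psi(t)$. The function $\psi(s)/s=(1-s)/(1-2s)$ has derivative $(1-2s)^{-2}>0$. The coordinates $y_k$, $k\ge2$, are positive, at least two in number, and sum to $t$; so each is less than $t$, and
\[
\sum_{k\ge2}\psi(y_k)<\sum_{k\ge2}y_k\,\frac{\psi(t)}{t}=\psi(t)=\frac1{\theta''(y_1)}.
\]
By the Cauchy--Schwarz inequality, $z_1^2=\big(\sum_{k\ge2}z_k\big)^2\le\sum_{k\ge2}\psi(y_k)\cdot\sum_{k\ge2}z_k^2/\psi(y_k)$. The last sum is positive, since $z_k\neq0$ for some $k\ge2$. Therefore $\theta''(y_1)z_1^2<\sum_{k\ge2}z_k^2/\psi(y_k)=-\sum_{k\ge2}\theta''(y_k)z_k^2$.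

Thus $\Psi_v$ is concave on the interior of $\Delta_v$, and by continuity on $\Delta_v$.
\end{proof}

For $d_v=2$ we have $H(y)=h(y_1)=h(y_2)$, so $\Psi_v\equiv0$ and strictness fails everywhere.

\begin{proof}[Theorem~\ref{thm:general} implies Theorem~\ref{thm:regular}]
Let $G$ be $d$-regular, $d\ge3$, and let $x\in\mathcal{P}$ be the constant vector $1/d$. By Lemma~\ref{lem:concave}, $f=\sum_v\Psi_v$ is concave on $\mathcal{P}$. The gradient of $f$ at $x$ has equal coordinates, and $\sum_ez_e=\frac12\sum_v(Bz)_v=0$ for $z\in\ker B$, so the derivative of $f$ at $x$ vanishes in every direction along $\mathcal{P}$. Hence $x$ is a maximizer and (H) holds. Now $x_e/(1-x_e)=1/(d-1)$, so $\delta_\gamma=\delta_k$ for every class $\gamma$ of length $k$, and the $\lambda_\gamma$ of these classes sum to $w_k/(2k)=\lambda_k$. The sums $Y_k$ of the $Y_\gamma$ over classes of length $k$ are independent Poisson variables with means $\lambda_k$, and the partial products over lengths $\le K$ in the two theorems coincide for every $K$. So the two limits coincide.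
\end{proof}

\begin{example}
Let $G$ be $K_4$ on $\{1,2,3,4\}$ with the edge $12$ doubled; the degrees are $4,4,3,3$. Averaging a maximizer of the concave function $f$ over the symmetries of $G$ gives a maximizer that is constant on the two edges $12$ and on the four edges $13,14,23,24$. The constraints force the values $s$ on each edge $12$, $\frac12-s$ on the four edges and $2s$ on $34$, with $0\le s\le\frac12$. The derivative of $f$ in $s$ is
\[
2\theta'(s)+2\theta'(2s)-4\theta'(\tfrac12-s)=2\log\frac{(\frac12-s)(\frac12+s)^2}{4s^2(1-s)},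
\]
which tends to $+\infty$ as $s\downarrow0$ and to $-\infty$ as $s\uparrow\frac12$. So the maximizing $s$ is interior and this irregular graph satisfies (H).
\end{example}

\subsection{Lagrange multipliers}

From now until Section~\ref{sec:end} we assume (H). In the regular case each $\Psi_v$ is maximal at $x_v$, and the vertices can be bounded separately as in Section~\ref{sec:example}. In general $x_v$ does not maximize $\Psi_v$; only the sum $f$ is maximal at $x$. We therefore bound $\Psi_v$ by its tangent plane at $x_v$ and arrange that the slopes at the two ends of an edge cancel. This is where the interiority of $x$ first enters. We write $e=uv$ to say that $e$ has ends $u,v$.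

\begin{lemma}\label{lem:quadratic}
There are numbers $b_v>0$ and $\ell_{v,e}$ ($v\in V$, $e\in E_v$) such that for every edge $e=uv$
\begin{equation}\label{eq:product}
x_e(1-x_e)=b_ub_v,\qquad \ell_{u,e}+\ell_{v,e}=0,
\end{equation}
and for every $v$ and $y\in\Delta_v$
\begin{equation}\label{eq:quadratic}
\Psi_v(y)\le\Psi_v(x_v)+\sum_{e\in E_v}\ell_{v,e}(y_e-x_e)-c\,|y-x_v|^2.
\end{equation}
\end{lemma}

\begin{proof}
For $z\in\ker B$ and small $|t|$ the point $x+tz$ lies in $\mathcal{P}$, so $\nabla f(x)$ is orthogonal to $\ker B$ and lies in the image of $B^T$: there is $\nu\in\mathbb{R}^V$ with $\theta'(x_e)=\nu_u+\nu_v$ for $e=uv$. With $b_v=e^{-1-\nu_v}$ this reads $x_e(1-x_e)=b_ub_v$. Put $\ell_{v,e}=\frac12(\nu_u-\nu_v)$ for $e=uv$; the second identity in \eqref{eq:product} follows. The gradient of $\Psi_v$ at $x_v$ has coordinates $\frac12(\nu_u+\nu_v)=\ell_{v,e}+\nu_v$, and the constant $\nu_v$ does not contribute on $\Delta_v$ because $\sum_e(y_e-x_e)=0$. So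
\[
\Theta(y)=\Psi_v(x_v)+\sum_{e\in E_v}\ell_{v,e}(y_e-x_e)-\Psi_v(y)
\]
is the gap between the tangent plane and $\Psi_v$. By Lemma~\ref{lem:concave} it is continuous, convex and nonnegative on $\Delta_v$, vanishes at $x_v$ together with its gradient along $\Delta_v$, and has a positive definite Hessian there. By Taylor's formula $\Theta(y)\ge c|y-x_v|^2$ in a neighborhood of $x_v$. The zero set of $\Theta$ is convex, so a second zero would give a segment of zeros ending at $x_v$, which is impossible. Hence $\Theta$ has a positive minimum on the compact complement of an open neighborhood of $x_v$, and since $\Delta_v$ is bounded the quadratic bound holds everywhere with a smaller $c$.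
\end{proof}

Summing \eqref{eq:quadratic} over $v$ at $y=z_v$ gives $f(z)\le f(x)-c|z-x|^2$ for $z\in\mathcal{P}$, so the maximizer in (H) is unique.

\subsection{The inequality for $r$ matchings}

Fix $r\ge1$. For $\mathbf{i}=(i_1,\dots,i_r)\in E_v^r$ and $e\in E_v$, the \emph{status} of $\mathbf{i}$ with respect to $e$ is $(1\{i_j=e\})_{j\le r}\in\{0,1\}^r$. For a probability measure $m_v$ on $E_v^r$ let $\pi_e(m_v)$ be the law of the status. A family $m=(m_v)_{v\in V}$ is \emph{compatible} if $\pi_e(m_u)=\pi_e(m_v)=:\pi_e$ for every $e=uv$, and then we put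
\[
F(m)=\sum_vH(m_v)-\sum_eH(\pi_e)=\sum_vF_v(m_v),\qquad F_v(m_v)=H(m_v)-\tfrac12\sum_{e\in E_v}H(\pi_e(m_v)).
\]
The \emph{product point} is $\mu=(\mu_v)$ with $\mu_v=x_v^{\otimes r}$. It is compatible, with $\pi_e=\mathrm{Ber}(x_e)^{\otimes r}$, the law of $r$ independent Bernoulli variables of mean $x_e$.

\begin{proposition}\label{prop:entropy}
For every compatible $m$, $\;F(m)\le rf(x)-c\,|m-\mu|^2$.
\end{proposition}

\begin{proof}
Fix $v$, let $(I_1,\dots,I_r)$ have law $m_v$, and put $A_e^j=1\{I_j=e\}$. Let $y^j=y^j_v\in\Delta_v$ be the conditional law of $I_j$ given $I_{<j}=(I_1,\dots,I_{j-1})$. Then $H(I_j\mid I_{<j})=\mathbb{E}H(y^j)$. Since $A_e^{<j}=(A_e^1,\dots,A_e^{j-1})$ is a function of $I_{<j}$, (E2) gives $H(A_e^j\mid A_e^{<j})\ge H(A_e^j\mid I_{<j})=\mathbb{E}h(y_e^j)$. By (E1) applied to $H(m_v)$ and to each $H(\pi_e(m_v))$,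
\[
F_v(m_v)\le\sum_{j=1}^r\mathbb{E}\Big[H(y^j)-\tfrac12\sum_{e\in E_v}h(y_e^j)\Big]=\sum_{j=1}^r\mathbb{E}\Psi_v(y^j).
\]
Apply \eqref{eq:quadratic} and take expectations. The linear term involves $\mathbb{E}y_e^j=\mathbb{P}(I_j=e)$, which is a marginal of $\pi_e$ and so, by compatibility, has the same value at both ends of $e$. On summing over $v$ the linear terms cancel by \eqref{eq:product}, and
\[
F(m)\le rf(x)-c\sum_v\sum_{j=1}^r\mathbb{E}|y_v^j-x_v|^2.
\]
It remains to compare the last sum with $|m-\mu|^2$. Fix $v$ and let $m^{(j)}$ be the law under which the first $j$ coordinates are distributed as under $m_v$ and the others are independent of them and of each other with law $x_v$. Then $m^{(0)}=\mu_v$ and $m^{(r)}=m_v$. The laws $m^{(j)}$ and $m^{(j-1)}$ differ only in the conditional law of the $j$th coordinate given the earlier ones, which is $y^j$ and $x_v$ respectively, so $\|m^{(j)}-m^{(j-1)}\|_1=\mathbb{E}\|y^j-x_v\|_1$. By the triangle and Cauchy--Schwarz inequalities,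
\[
|m_v-\mu_v|^2\le\|m_v-\mu_v\|_1^2\le r\sum_j\mathbb{E}\|y^j-x_v\|_1^2\le r\,d_v\sum_j\mathbb{E}|y^j-x_v|^2.\qedhere
\]
\end{proof}

\section{An exact formula for the moments}\label{sec:exact}

\subsection{Types}

A \emph{choice map} $\sigma$ assigns to each point $w$ in the fiber of $v$ an edge $\sigma(w)\in E_v$. It is \emph{valid} in $L$ if for every edge of $L$, over $e$ say, both ends choose $e$ or neither does. A perfect matching gives a valid map: each point chooses the edge of $G$ over which it is matched. Conversely, for a valid map, the edges of $L$ whose ends both choose the underlying edge of $G$ cover each point $w$ exactly once, by the unique edge at $w$ over $\sigma(w)$. So $X$ is the number of valid maps, and $X^r$ is the number of $r$-tuples $(\sigma_1,\dots,\sigma_r)$ such that every edge of $L$ over $e$ joins two points whose \emph{values} $(\sigma_1(w),\dots,\sigma_r(w))$ have the same status with respect to $e$.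

The \emph{type} of a tuple is $m=(m_v)$, where $m_v(\mathbf{i})$ is the number of points in the fiber of $v$ with value $\mathbf{i}\in E_v^r$. There are $\prod_v\binom{n}{m_v}$ tuples of type $m$. Such a tuple cannot be valid unless $m/n$ is compatible, that is, unless for each $e$ and $\tau\in\{0,1\}^r$ the number $n_e(\tau)$ of points of status $\tau$ is the same in the two fibers at the ends of $e$. In that case the matching over $e$ respects the statuses with probability $\prod_\tau n_e(\tau)!/n!$. Hence
\begin{equation}\label{eq:types}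
\mathbb{E}X^r=\sum_{m}t_r(m),\qquad t_r(m)=\prod_v\binom{n}{m_v}\prod_e\binom{n}{n_e}^{-1},
\end{equation}
the sum being over compatible types, and by (E3) $t_r(m)=e^{nF(m/n)}$ up to polynomial factors. For $r=1$ a compatible type is a vector $a=(a_e)$ with $a/n\in\mathcal{P}$, and $F(a/n)=f(a/n)$.

\subsection{Profiles}

Proposition~\ref{prop:entropy} locates the dominant terms of \eqref{eq:types}, but we need the sum up to a factor $1+o(1)$. A direct Laplace computation would require the determinant of the Hessian of $F$ on the compatible directions and the covolume of the lattice of compatible types. We avoid both. The edge factors depend on $m$ only through the $n_e(\tau)$, so we first sum over all $m$ with these numbers fixed, which decouples the vertices, and then read each factor as a probability for a sum of independent variables.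

For $\emptyset\ne S\subseteq[r]$ let $N_e^S$ be the number of points, in the fiber of either end of $e$, that choose $e$ in $\sigma_j$ for all $j\in S$, and put $N_e^\emptyset=n$. Identifying $\tau$ with the set $T=\{j:\tau_j=1\}$,
\[
N_e^S=\sum_{T\supseteq S}n_e(T),\qquad n_e(T)=\sum_{S\supseteq T}(-1)^{|S\setminus T|}N_e^S,
\]
so $N_e=(N_e^S)_{S\neq\emptyset}$ and $n_e$ determine each other. We call $N=(N_e^S)_{e\in E,\,S\ne\emptyset}$ the \emph{profile} and write $N_v=(N_e^S)_{e\in E_v,\,S\neq\emptyset}$. Each point chooses exactly one edge in $\sigma_j$, so $\sum_{e\in E_v}N_e^{\{j\}}=n$. Profiles therefore lie in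
\[
\mathcal{N}_n=(\Lambda_n)^r\times\mathbb{Z}^{E\times\{S:|S|\ge2\}},\qquad\Lambda_n=\{a\in\mathbb{Z}^E:Ba=n\mathbf{1}\}.
\]
For $\mathbf{i}\in E_v^r$ let $\xi(\mathbf{i})$ be the vector with coordinates $\xi_e^S(\mathbf{i})=\prod_{j\in S}1\{i_j=e\}$, $e\in E_v$, $S\ne\emptyset$, so that $N_v=\sum_{\mathbf{i}}m_v(\mathbf{i})\xi(\mathbf{i})$. We write $m\to N$ if $m$ has profile $N$, and $T_r(N)=\sum_{m\to N}t_r(m)$.

Let $\mathbf{N}_v$ be the sum of $\xi(\mathbf{I})$ over $n$ independent values $\mathbf{I}$ with law $\mu_v$, and let $\mathbf{M}_e$ be the sum of the vectors $(\prod_{j\in S}\tau_j)_{S\ne\emptyset}$ over $n$ independent statuses $\tau$ with law $\mathrm{Ber}(x_e)^{\otimes r}$. For $N\in\mathcal{N}_n$ put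
\[
\rho_r(N)=\frac{\prod_v\mathbb{P}(\mathbf{N}_v=N_v)}{\prod_e\mathbb{P}(\mathbf{M}_e=N_e)},
\]
with $\rho_r(N)=0$ if a denominator vanishes, and let $\Sigma_r=\sum_{N\in\mathcal{N}_n}\rho_r(N)$.

\begin{lemma}\label{lem:exact}
Let $\kappa=\prod_vb_v^{-1}\prod_e(1-x_e)$. Then $\log\kappa=f(x)$, $\;T_r(N)=\kappa^{rn}\rho_r(N)$ for all $N\in\mathcal{N}_n$, and $\mathbb{E}X^r=\kappa^{rn}\Sigma_r$.
\end{lemma}

\begin{proof}
By \eqref{eq:product} and $\sum_{e\in E_v}x_e=1$,
\[
f(x)=\sum_e\big[-x_e\log\big(x_e(1-x_e)\big)+\log(1-x_e)\big]=-\sum_v\log b_v+\sum_e\log(1-x_e)=\log\kappa.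
\]
If $\mathbb{P}(\mathbf{M}_e=N_e)=0$, then some $n_e(T)$ computed from $N_e$ is negative, no type has profile $N$, and $T_r(N)=0$. Otherwise, the types with profile $N$ are the families $(m_v)$ with $\sum_{\mathbf{i}}m_v(\mathbf{i})\xi(\mathbf{i})=N_v$ for each $v$ separately, so $T_r(N)=\prod_vU_v\big/\prod_e\binom n{n_e}$, where $U_v$ is the number of ways to give values to the $n$ points of the fiber of $v$ with counts $N_v$. Each such assignment has probability $\prod_{e\in E_v}\prod_jx_e^{N_e^{\{j\}}}$ under $\mu_v^{\otimes n}$, and each of the $\binom{n}{n_e}$ status sequences with counts $N_e$ has probability $\prod_jx_e^{N_e^{\{j\}}}(1-x_e)^{n-N_e^{\{j\}}}$. Every edge occurs at two vertices, so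
\[
T_r(N)=\rho_r(N)\prod_{j}\prod_e\big[x_e(1-x_e)\big]^{-N_e^{\{j\}}}(1-x_e)^n.
\]
By \eqref{eq:product}, $\prod_{e=uv}(b_ub_v)^{-N_e^{\{j\}}}=\prod_vb_v^{-\sum_{e\in E_v}N_e^{\{j\}}}=\prod_vb_v^{-n}$, and the correction factor equals $\kappa^{rn}$ for every $N$. Sum over $N$ and use \eqref{eq:types}.
\end{proof}

The correction factor is constant precisely because $x$ is a critical point of $f$. The next lemma, the only place where connectedness and the parity of $n|V|$ are used, shows that the sum is over a full lattice coset. Let $\Lambda_0=\ker B\cap\mathbb{Z}^E$, a lattice of full rank $D_1=\dim\ker B$ in $\ker B$ since $B$ is an integer matrix.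

\begin{lemma}\label{lem:coset}
If $n|V|$ is even, then $\Lambda_n\neq\emptyset$, so $\Lambda_n$ is a coset of $\Lambda_0$ contained in $nx+\ker B$. Moreover $D_1=|E|-|V|$ if $G$ is not bipartite and $D_1=|E|-|V|+1$ if it is.
\end{lemma}

\begin{proof}
Take any walk from $u$ to $u'$ with edges $e_1,\dots,e_k$, not necessarily closed or non-backtracking. Applying $B$ to the alternating sum $\sum_t(-1)^{t-1}\mathbf{1}_{e_t}$ telescopes to $\mathbf{1}_u-(-1)^k\mathbf{1}_{u'}$. If $G$ is not bipartite, there are walks of both parities between any two vertices, so $B\mathbb{Z}^E$ contains all $\mathbf{1}_u\pm\mathbf{1}_{u'}$ and hence all integer vectors with even coordinate sum. These include $n\mathbf{1}$, and $B$ has rank $|V|$. If $G$ is bipartite with parts $V_1,V_2$, we get $\mathbf{1}_u-\mathbf{1}_{u'}$ for $u,u'$ in the same part and $\mathbf{1}_u+\mathbf{1}_{u'}$ otherwise. These generate the integer vectors with equal sums over $V_1$ and $V_2$, and every column of $B$ is such a vector, so the rank is $|V|-1$. Since $|V_1|=\sum_ex_e=|V_2|$, the vector $n\mathbf{1}$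 has equal sums.
\end{proof}

\section{The local limit near the product point}\label{sec:local}

\subsection{A local central limit theorem}

For a positive definite $q\times q$ matrix $\Gamma$ let $\varphi_\Gamma$ be the centered Gaussian density on $\mathbb{R}^q$ with covariance $\Gamma$.

\begin{lemma}\label{lem:lclt}
Let $\zeta,\zeta_1,\zeta_2,\dots$ be i.i.d.\ vectors in $\mathbb{Z}^q$ with finite support whose differences generate $\mathbb{Z}^q$. Then the covariance $\Gamma$ of $\zeta$ is nonsingular and
\[
\sup_{s\in\mathbb{Z}^q}\Big|n^{q/2}\,\mathbb{P}\Big(\sum_{i\le n}\zeta_i=s\Big)-\varphi_\Gamma\Big(\frac{s-n\mathbb{E}\zeta}{\sqrt n}\Big)\Big|\to0.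
\]
\end{lemma}

\begin{proof}
If $t^T\Gamma t=0$, then $t\cdot\zeta$ is constant, so $t$ is orthogonal to the differences, which span $\mathbb{R}^q$; hence $t=0$. Let $\phi$ be the characteristic function of $\zeta-\mathbb{E}\zeta$. We have $|\phi(t)|=1$ if and only if $t\cdot(s-s')\in2\pi\mathbb{Z}$ for all support points $s,s'$, that is, if and only if $t\in2\pi\mathbb{Z}^q$. Together with $\phi(t)=1-\frac12t^T\Gamma t+O(|t|^3)$ and compactness this gives $|\phi(t)|\le e^{-c|t|^2}$ on $[-\pi,\pi]^q$. By Fourier inversion on $[-\pi,\pi]^q$ for the probability and on $\mathbb{R}^q$ for the density, and the substitution $t=u/\sqrt n$, the supremum is at most $(2\pi)^{-q}$ times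
\[
\int_{|u|_\infty\le\pi\sqrt n}\big|\phi(u/\sqrt n)^n-e^{-u^T\Gamma u/2}\big|\,du+\int_{|u|_\infty>\pi\sqrt n}e^{-u^T\Gamma u/2}\,du.
\]
The first integrand tends to $0$ pointwise and is at most $e^{-c|u|^2}+e^{-u^T\Gamma u/2}$, so both terms tend to $0$.
\end{proof}

The lemma applies to $\mathbf{M}_e$ with $q=2^r-1$: the status $0$ gives the zero vector, and the status with support $T\neq\emptyset$ gives $(1\{S\subseteq T\})_S$, a unitriangular system when sets are ordered by size. For $\mathbf{N}_v$ we must know which lattice the differences of the vectors $\xi(\mathbf{i})$ generate. The answer is that the $r$ relations $\sum_eN_e^{\{j\}}=n$ are the only constraints.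

\begin{lemma}\label{lem:lattice}
The differences $\xi(\mathbf{i})-\xi(\mathbf{i}')$, $\mathbf{i},\mathbf{i}'\in E_v^r$, generate the lattice
\[
\mathcal{L}_v=\Big\{z\in\mathbb{Z}^{E_v\times\{S\ne\emptyset\}}:\sum_{e\in E_v}z_e^{\{j\}}=0\text{ for all }j\Big\},
\]
which has rank $q_v=r(d_v-1)+d_v(2^r-1-r)$.
\end{lemma}

\begin{proof}
Each $\xi(\mathbf{i})$ has $\sum_e\xi_e^{\{j\}}=1$, so the differences lie in $\mathcal{L}_v$. Let $\mathbf{u}_e^T$ be the unit vectors. The lattice $\mathcal{L}_v$ is generated by the vectors $\mathbf{u}_e^{\{j\}}-\mathbf{u}_{e'}^{\{j\}}$ and $\mathbf{u}_e^T$ with $|T|\ge2$, and we produce each of these.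

For $e\ne e'$ pick $e''\notin\{e,e'\}$, which exists as $d_v\ge3$. Let $i_l=e''$ for all $l\neq j$, and change $i_j$ from $e'$ to $e$. Coordinates with $j\notin S$ do not change. A coordinate $(e_1,S)$ with $j\in S$, $|S|\ge2$, is nonzero only if $e_1=e''$ and $i_j=e''$, so it vanishes before and after. The difference is $\mathbf{u}_e^{\{j\}}-\mathbf{u}_{e'}^{\{j\}}$.

For $|T|\ge2$ and $e\in E_v$ choose edges $e_j'\ne e$, $j\in T$, not all equal, which is possible as $d_v\ge3$, and fix $i_l\neq e$ for $l\notin T$. Sum $\xi(\mathbf{i})$ over all choices $i_j\in\{e,e_j'\}$, $j\in T$, with sign $(-1)^{\#\{j:\,i_j=e_j'\}}$. The signs sum to $0$, so this is an integer combination of differences. Its coordinate $(e_1,S)$ factors over $j$. An index $j\in T\setminus S$ contributes the factor $1-1=0$, so we need $S\supseteq T$, and then the coordinate is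
\[
\prod_{j\in T}\big(1\{e_1=e\}-1\{e_1=e_j'\}\big)\prod_{l\in S\setminus T}1\{i_l=e_1\}.
\]
The first product is $1$ for $e_1=e$, and $0$ for $e_1\ne e$ because the $e_j'$ are not all equal. For $e_1=e$ the second product vanishes unless $S=T$. So the sum is $\mathbf{u}_e^T$. The rank is $d_v(2^r-1)-r=q_v$.
\end{proof}

For $d_v=2$, $r=2$ the lemma is false: with $E_v=\{e,e'\}$, inclusion--exclusion gives the extra relation $N_{e'}^{\{1,2\}}=n-N_e^{\{1\}}-N_e^{\{2\}}+N_e^{\{1,2\}}$.

Fix an edge $e_0(v)\in E_v$ and drop the $r$ coordinates $(e_0(v),\{j\})$. This maps $\mathcal{L}_v$ isomorphically onto $\mathbb{Z}^{q_v}$, and $\mu_v$ has full support because all $x_e>0$, so Lemma~\ref{lem:lclt} applies to the kept coordinates of $\mathbf{N}_v$. For $N\in\mathcal{N}_n$ the event $\mathbf{N}_v=N_v$ is the event that the kept coordinates agree.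

\subsection{Orthogonal coordinates}

The covariance of $\xi$ mixes different sets $S$. Centering each factor removes the mixing. With $A_e^j=1\{i_j=e\}$ put
\[
\widetilde\xi_e^{\,S}=\prod_{j\in S}(A_e^j-x_e),\qquad\widetilde N_e^S=\sum_{T\subseteq S}(-x_e)^{|S\setminus T|}N_e^T,\qquad g_e^S=\widetilde N_e^S/\sqrt n,
\]
so that $\widetilde N_e^S$ is the sum of $\widetilde\xi_e^{\,S}$ over the points of a fiber; write $g=g(N)$ and $g^S=(g_e^S)_{e\in E}$. Let $\bar N=(nx_e^{|S|})$ be the profile of $n\mu$. By the binomial theorem $\widetilde N=0$ at $N=\bar N$, so $\widetilde N=\mathbf{U}(N-\bar N)$ for a linear map $\mathbf{U}$ that does not depend on $n$, is the identity on the coordinates with $|S|=1$, and is unitriangular when the sets are ordered by size. Three consequences follow.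
\begin{itemize}
\item[(a)] $c|N-\bar N|\le\sqrt n\,|g(N)|\le C|N-\bar N|$.
\item[(b)] Let $\mathcal{G}=(\ker B)^r\times(\mathbb{R}^E)^{2^r-1-r}$, of dimension $D_r=rD_1+(2^r-1-r)|E|$. The map $\mathbf{U}$ sends $\mathcal{G}$ to itself with determinant $1$. By Lemma~\ref{lem:coset}, $\{\sqrt n\,g(N):N\in\mathcal{N}_n\}$ is a translate, within $\mathcal{G}$, of the fixed full-rank lattice $\mathbf{U}(\Lambda_0^r\times\mathbb{Z}^{E\times\{|S|\ge2\}})$, whose covolume is $\mathrm{vol}(\Lambda_0)^r$.
\item[(c)] At an edge, the map from $N_e$ to $\widetilde N_e$ is affine and unitriangular. At a vertex the same holds for the kept coordinates: a dropped $N_{e_0}^{\{j\}}=n-\sum_{e\neq e_0}N_e^{\{j\}}$ is an affine function of kept singleton coordinates and enters only $\widetilde N_{e_0}^S$ with $|S|\ge2$. So in Lemma~\ref{lem:lclt} the Gaussian density may be replaced, with Jacobian $1$, by the centered Gaussian density with the covariance of $\widetilde\xi$, evaluated at $g$.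
\end{itemize}

Under $\mu_v$ the coordinates $i_1,\dots,i_r$ are independent and each factor $A_e^j-x_e$ has mean $0$. An index lying in exactly one of $S,S'$ therefore kills the covariance, and
\[
\mathbb{E}\,\widetilde\xi_e^{\,S}\widetilde\xi_{e'}^{\,S'}=1\{S=S'\}\big(x_e1\{e=e'\}-x_ex_{e'}\big)^{|S|}.
\]
Under $\mathrm{Ber}(x_e)^{\otimes r}$ the same argument gives $\mathbb{E}\,\widetilde\xi_e^{\,S}\widetilde\xi_e^{\,S'}=1\{S=S'\}\beta_e^{2|S|}$ with $\beta_e^2=x_e(1-x_e)$. The covariances are block diagonal, each block depending on $S$ only through $|S|$, and the blocks are nonsingular by Lemma~\ref{lem:lclt}. For $2\le j\le r$ let $\varphi_v^{(j)}$ be the centered Gaussian density on $\mathbb{R}^{E_v}$ with covariance $\big((x_e1\{e=e'\}-x_ex_{e'})^j\big)_{e,e'}$. Let $\varphi_v^{(1)}$ be defined in the same way on the coordinates $e\ne e_0(v)$, as a function that ignores the coordinate $e_0(v)$. Let $\varphi_e^{(j)}$ be the centered Gaussian density with variance $\beta_e^{2j}$, and put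
\[
\Phi_j(y)=\prod_v\varphi_v^{(j)}(y_v)\Big/\prod_e\varphi_e^{(j)}(y_e)\qquad(y\in\ker B\text{ if }j=1,\quad y\in\mathbb{R}^E\text{ if }j\ge2).
\]
The functions $\Phi_j$ are continuous, positive, and do not depend on $r$. Finally let
\[
\alpha_r=\tfrac12\Big(\sum_vq_v-(2^r-1)|E|\Big)=r\alpha_1+\tfrac12(2^r-1-r)|E|,\qquad\alpha_1=\tfrac12(|E|-|V|),
\]
where we used $\sum_vq_v=r(2|E|-|V|)+2|E|(2^r-1-r)$.

\begin{lemma}\label{lem:local}
For every fixed $K$, uniformly over $N\in\mathcal{N}_n$ with $|g(N)|\le K$,
\begin{equation}\label{eq:local}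
n^{\alpha_r}\rho_r(N)=\prod_{S\neq\emptyset}\Phi_{|S|}(g^S)+o(1).
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:lclt} and (c), uniformly in $N\in\mathcal{N}_n$,
\[
n^{q_v/2}\mathbb{P}(\mathbf{N}_v=N_v)=\prod_S\varphi_v^{(|S|)}(g_v^S)+o(1),\qquad n^{(2^r-1)/2}\mathbb{P}(\mathbf{M}_e=N_e)=\prod_S\varphi_e^{(|S|)}(g_e^S)+o(1).
\]
The densities are bounded above, and on $|g|\le K$ those in the denominator are bounded below, so we may multiply and divide.
\end{proof}

\section{Gaussian domination and the limit of the moments}\label{sec:domination}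

Lemma~\ref{lem:local} says nothing when $|g|$ is large: $\rho_r$ is a ratio of two small probabilities, and a priori $\Phi_j$, a ratio of Gaussian densities, need not even be integrable. Both problems are solved by Proposition~\ref{prop:entropy}. We need two facts about lattice sums.

\begin{lemma}\label{lem:sums}
Let $\Lambda$ be a lattice of rank $D$ in a Euclidean space, with span $\mathcal{W}$, and let $c>0$.
\begin{enumerate}
\item For all $n\ge1$, $K\ge0$ and all vectors $a$, $\;\sum_{z\in a+\Lambda,\ |z|>K\sqrt n}e^{-c|z|^2/n}\le Cn^{D/2}e^{-cK^2/2}$, and the same bound with $K=0$ holds for the full sum.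
\item If $\Phi$ is continuous on $\mathcal{W}$, then $n^{-D/2}\sum_{z\in a+\Lambda,\ |z|\le K\sqrt n}\Phi(z/\sqrt n)\to\mathrm{vol}(\Lambda)^{-1}\int_{|y|\le K}\Phi(y)\,dy$ uniformly in $a\in\mathcal{W}$.
\end{enumerate}
\end{lemma}

\begin{proof}
1. On $|z|>K\sqrt n$ we have $e^{-c|z|^2/n}\le e^{-cK^2/2}e^{-c|z|^2/(2n)}$, so it suffices to bound a full sum. Projecting onto $\mathcal{W}$ does not increase $|z|$, so we may take $a\in\mathcal{W}$. Let $P$ be a fundamental parallelepiped containing $0$, of diameter $\varrho$. For $y\in z+P$ we have $|y|^2\le2|z|^2+2\varrho^2$, so $e^{-c|z|^2/n}\le e^{c\varrho^2}e^{-c|y|^2/(2n)}$. Averaging over $z+P$ and summing bounds the full sum by $C\int_{\mathcal{W}}e^{-c|y|^2/(2n)}dy=C'n^{D/2}$.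

2. This is a Riemann sum with cells of volume $n^{-D/2}\mathrm{vol}(\Lambda)$ and diameter $\varrho/\sqrt n$. The error is controlled by the modulus of continuity of $\Phi$ on $|y|\le K+1$ and the volume of the $\varrho/\sqrt n$-neighborhood of the sphere $|y|=K$, neither of which depends on $a$.
\end{proof}

\begin{lemma}\label{lem:domination}
For $N\in\mathcal{N}_n$, $\;n^{\alpha_r}\rho_r(N)\le Ce^{-c|g(N)|^2}+\epsilon_n(N)$, where $\epsilon_n\ge0$ and $\sum_N\epsilon_n(N)\le e^{-cn}$ for large $n$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:exact}, $\rho_r(N)=\sum_{m\to N}\kappa^{-rn}t_r(m)$, and by Proposition~\ref{prop:entropy} and $\log\kappa=f(x)$,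
\[
\kappa^{-rn}e^{nF(m/n)}\le e^{-c|m-n\mu|^2/n}.
\]
Let $\varepsilon_1>0$ be half the smallest probability occurring in the measures $\mu_v$ and $\mathrm{Ber}(x_e)^{\otimes r}$. The $n_e(\tau)$ are sums of coordinates of $m$, so there is $\varepsilon>0$ such that $|m-n\mu|\le\varepsilon n$ forces all $m_v(\mathbf{i})$ and $n_e(\tau)$ to be at least $\varepsilon_1n$. Call such $m$ \emph{near} and the others \emph{far}.

For far $m$ the first bound in (E3) gives $\kappa^{-rn}t_r(m)\le(n+1)^Ce^{-c\varepsilon^2n}$, and there are at most $(n+1)^C$ types. Let $\epsilon_n(N)$ be $n^{\alpha_r}$ times the contribution of far $m\to N$; the sum over $N$ is exponentially small.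

For near $m$ the second bound in (E3) gives the correct power of $n$:
\[
\kappa^{-rn}t_r(m)\le Cn^{-\alpha_r'}e^{-c|m-n\mu|^2/n},\qquad\alpha_r'=\tfrac12\Big(\sum_v(d_v^r-1)-(2^r-1)|E|\Big).
\]
Since $N_v-\bar N_v=\sum_{\mathbf{i}}(m_v-n\mu_v)(\mathbf{i})\,\xi(\mathbf{i})$, we have $|N-\bar N|\le C|m-n\mu|$, and by (a) $|m-n\mu|^2/n\ge|m-n\mu|^2/(2n)+c|g(N)|^2$. The types $m\to N$ lie in one translate of the fixed lattice
\[
\prod_v\Big\{z\in\mathbb{Z}^{E_v^r}:\sum_{\mathbf{i}}z(\mathbf{i})=0,\ \sum_{\mathbf{i}}z(\mathbf{i})\xi(\mathbf{i})=0\Big\}.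
\]
The map $z\mapsto\sum_{\mathbf{i}}z(\mathbf{i})\xi(\mathbf{i})$ sends the real vectors of sum zero, a space of dimension $d_v^r-1$, onto the span of the differences, which has dimension $q_v$ by Lemma~\ref{lem:lattice}. Its kernel is defined over $\mathbb{Z}$, so the lattice has rank $\sum_v(d_v^r-1-q_v)=2(\alpha_r'-\alpha_r)$. By Lemma~\ref{lem:sums}(1) the near $m\to N$ contribute at most $Cn^{-\alpha_r'}n^{\alpha_r'-\alpha_r}e^{-c|g(N)|^2}=Cn^{-\alpha_r}e^{-c|g(N)|^2}$ to $\rho_r(N)$.
\end{proof}

The bound passes to the limit. By (b), for every $g\in\mathcal{G}$ there are $N^{(n)}\in\mathcal{N}_n$ with $g(N^{(n)})\to g$, so \eqref{eq:local} and Lemma~\ref{lem:domination} give $\prod_S\Phi_{|S|}(g^S)\le Ce^{-c|g|^2}$ on $\mathcal{G}$. Setting all $g^S$ but one equal to $0$, where the $\Phi_j$ are positive, we obtain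
\begin{equation}\label{eq:Phi}
\Phi_j(y)\le Ce^{-c|y|^2}\quad(1\le j\le r),\qquad\text{so}\qquad J_j:=\int\Phi_j(y)\,dy\in(0,\infty),
\end{equation}
the integral being over $\ker B$ for $j=1$ and over $\mathbb{R}^E$ for $j\ge2$.

\begin{proposition}\label{prop:moments}
For each $r\ge1$,
\[
\frac{\mathbb{E}X^r}{(\mathbb{E}X)^r}\to\prod_{j=2}^rJ_j^{\binom rj}.
\]
Moreover $\mathbb{E}X\sim C_0n^{D_1/2-\alpha_1}\kappa^n$ with $C_0>0$, and for every $\varepsilon>0$ there is $c_\varepsilon>0$ such that the terms $t_1(a)$ with $|a-nx|>\varepsilon n$ contribute at most $e^{-c_\varepsilon n}\,\mathbb{E}X$ to $\mathbb{E}X=\sum_at_1(a)$ for large $n$.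
\end{proposition}

\begin{proof}
There are $O(n^{D_r/2})$ points $N\in\mathcal{N}_n$ with $|g(N)|\le K$, so the errors in \eqref{eq:local} sum to $o(n^{D_r/2})$. By (b) and Lemma~\ref{lem:sums}(2),
\[
n^{\alpha_r-D_r/2}\sum_{|g(N)|\le K}\rho_r(N)\to\mathrm{vol}(\Lambda_0)^{-r}\int_{g\in\mathcal{G},\,|g|\le K}\prod_S\Phi_{|S|}(g^S)\,dg.
\]
By Lemmas~\ref{lem:domination} and~\ref{lem:sums}(1), for all $K\geq 0$ and large $n$,
\begin{equation}\label{eq:tail}
n^{\alpha_r-D_r/2}\sum_{|g(N)|>K}\rho_r(N)\le Ce^{-cK^2/2}+e^{-cn}.
\end{equation}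
Let $n\to\infty$ and then $K\to\infty$. The integral over $\mathcal{G}$ factors over $S$, and there are $\binom rj$ sets of size $j$, so
\[
n^{\alpha_r-D_r/2}\,\Sigma_r\to\Big(\frac{J_1}{\mathrm{vol}(\Lambda_0)}\Big)^r\prod_{j=2}^rJ_j^{\binom rj}.
\]
Now $\alpha_r-D_r/2=r(\alpha_1-D_1/2)$. The case $r=1$ gives the asymptotics of $\mathbb{E}X=\kappa^n\Sigma_1$ with $C_0=J_1/\mathrm{vol}(\Lambda_0)$. In $\mathbb{E}X^r/(\mathbb{E}X)^r=\Sigma_r/\Sigma_1^r$ the powers of $n$, the covolume and $J_1$ all cancel. For $r=1$ type and profile coincide and $g(a)=(a-nx)/\sqrt n$, so the last claim is \eqref{eq:tail} with $K=\varepsilon\sqrt n$.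
\end{proof}

\begin{remark}
By Lemma~\ref{lem:coset}, $D_1/2-\alpha_1$ is $0$ for non-bipartite $G$ and $\frac12$ for bipartite $G$. For $d$-regular $G$ one may take $b_v=\sqrt{d-1}/d$, which gives $\kappa=\big((d-1)^{d-1}/d^{d-2}\big)^{|V|/2}$; for $K_2^3$ this is the $\frac43$ of Section~\ref{sec:example}.
\end{remark}

\section{The Gaussian integrals as sums over walks}\label{sec:integrals}

The integrand $\Phi_j$ couples the edges at each vertex, and each edge belongs to two vertices. The natural index set is therefore the set of \emph{half-edges} $(v,e)$, $e\in E_v$, of which there are $2|E|$; we think of $(v,e)$ as the edge $e$ directed toward $v$. Say that $(u,e')$ \emph{follows} $(v,e)$ if $e'\in E_v\setminus\{e\}$ and $u$ is the other end of $e'$. A cyclic sequence of half-edges $(v_t,e_t)_{t=1}^k$, each following the previous one, is exactly an NB-walk of length $k$, and there is none for $k=1$. Let $Q$ be the matrix with entry $x_{e'}/(1-x_e)$ at $((v,e),(u,e'))$ if $(u,e')$ follows $(v,e)$, and $0$ otherwise, and let $Q^{(j)}$ be obtained from $-Q$ by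 raising each entry to the $j$th power.

\begin{lemma}\label{lem:Q}
There is $\eta<1$ such that for all $j\ge1$, $k\ge2$ and all NB-walks $\omega$
\begin{equation}\label{eq:bounds}
|\delta_\omega|\le\eta^{|\omega|},\qquad\sum_{|\omega|=k}|\delta_\omega|^j\le2|E|\,\eta^{k(j-1)},\qquad\operatorname{tr}\big(Q^{(j)}\big)^k=\sum_{|\omega|=k}\delta_\omega^j.
\end{equation}
For $j\ge2$, $\;\det(I-Q^{(j)})=\exp\big(-2\sum_\gamma\lambda_\gamma\delta_\gamma^j\big)$, the series converging absolutely.
\end{lemma}

\begin{proof}
The matrix $Q$ is stochastic, because $\sum_{e'\in E_v\setminus\{e\}}x_{e'}=1-x_e$. Each row has $d_v-1\ge2$ positive entries, so the largest entry $\eta$ of $Q$ is less than $1$. Shifting the numerators cyclically, $\delta_\omega=\prod_t\big(-x_{e_{t+1}}/(1-x_{e_t})\big)$ is the product of the entries of $-Q$ along $\omega$. This gives the first and third statements, and also $\sum_{|\omega|=k}|\delta_\omega|=\operatorname{tr}Q^k\le2|E|$, since the entries of the stochastic matrix $Q^k$ are at most $1$. The second statement follows from $|\delta_\omega|^j\le\eta^{k(j-1)}|\delta_\omega|$.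 The absolute row sums of $Q^{(j)}$ are at most $\eta^{j-1}$, so for $j\ge2$ its eigenvalues $\zeta_i$ satisfy $|\zeta_i|<1$, and
\[
\det(I-Q^{(j)})=\prod_i(1-\zeta_i)=\exp\Big(-\sum_{k\ge1}\frac1k\operatorname{tr}\big(Q^{(j)}\big)^k\Big)=\exp\Big(-\sum_{k\ge2}\frac1k\sum_{|\omega|=k}\delta_\omega^j\Big).
\]
Grouping the walks of length $k$ into classes, $\frac1{2k}\sum_{|\omega|=k}\delta_\omega^j=\sum_{\gamma\text{ of length }k}\lambda_\gamma\delta_\gamma^j$.
\end{proof}

\begin{lemma}\label{lem:J}
For $j\ge2$, $\;J_j=\det(I-Q^{(j)})^{-1/2}=\exp\big(\sum_\gamma\lambda_\gamma\delta_\gamma^j\big)$.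
\end{lemma}

\begin{proof}
Let $C_v$ be the correlation matrix of $\varphi_v^{(j)}$: it has diagonal entries $1$ and off-diagonal entries $\big(-x_ex_{e'}/(\beta_e\beta_{e'})\big)^j$, and the covariance is $\operatorname{diag}(\beta_e^j)\,C_v\operatorname{diag}(\beta_e^j)$. On the space indexed by half-edges let $\mathbf{C}=\bigoplus_vC_v$, let $\mathbf{S}$ swap the two halves of each edge, and let $\mathbf{D}$ be the $2|E|\times|E|$ matrix that copies the coordinate of an edge to its two halves. Then $\mathbf{D}\mathbf{D}^T=I+\mathbf{S}$, $\mathbf{S}^2=I$ and $\det\mathbf{S}=(-1)^{|E|}$.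

Substitute $y_e=\beta_e^jz_e$ in $J_j$. Each $\beta_e^j$ appears to the power $-2$ from the two vertex densities, $+1$ from the edge density in the denominator and $+1$ from $dy$, so it cancels. The powers of $2\pi$ are $-|E|$ from the vertices and $+|E|/2$ from the edges. Hence
\[
J_j=\frac{(2\pi)^{-|E|/2}}{\sqrt{\det\mathbf{C}}}\int_{\mathbb{R}^E}e^{-\frac12z^T(\mathbf{D}^T\mathbf{C}^{-1}\mathbf{D}-I)z}\,dz=\Big(\det\mathbf{C}\cdot\det(\mathbf{D}^T\mathbf{C}^{-1}\mathbf{D}-I)\Big)^{-1/2},
\]
where the quadratic form is positive definite by \eqref{eq:Phi}. Let $\mathbf{R}=(\mathbf{C}-I)\mathbf{S}$. Then $(I-\mathbf{R})\mathbf{S}=\mathbf{S}+I-\mathbf{C}=\mathbf{D}\mathbf{D}^T-\mathbf{C}$. Using $\det(I-M_1M_2)=\det(I-M_2M_1)$ for rectangular matrices, and $\det(-\mathbf{C})=\det\mathbf{C}$ in even dimension,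
\[
\det(I-\mathbf{R})=(-1)^{|E|}\det\mathbf{C}\,\det(I-\mathbf{C}^{-1}\mathbf{D}\mathbf{D}^T)=(-1)^{|E|}\det\mathbf{C}\,\det(I_E-\mathbf{D}^T\mathbf{C}^{-1}\mathbf{D}),
\]
which is $\det\mathbf{C}\cdot\det(\mathbf{D}^T\mathbf{C}^{-1}\mathbf{D}-I)$. So $J_j=\det(I-\mathbf{R})^{-1/2}$.

The matrix $\mathbf{C}-I$ moves from $(v,e)$ to $(v,e')$ with $e'\neq e$, and $\mathbf{S}$ then moves to the other half of $e'$. So $\mathbf{R}$ has entry $\big(-x_ex_{e'}/(\beta_e\beta_{e'})\big)^j$ at $((v,e),(u,e'))$ if $(u,e')$ follows $(v,e)$, and $0$ otherwise. Conjugating by the diagonal matrix with entry $\beta_e^j$ at $(v,e)$ multiplies this entry by $(\beta_{e'}/\beta_e)^j$ and turns it into $\big(-x_ex_{e'}/\beta_e^2\big)^j=\big(-x_{e'}/(1-x_e)\big)^j$. Thus $\mathbf{R}$ is similar to $Q^{(j)}$, and Lemma~\ref{lem:Q} finishes the proof.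
\end{proof}

Combining this with Proposition~\ref{prop:moments} and the binomial theorem,
\begin{equation}\label{eq:moments}
\frac{\mathbb{E}X^r}{(\mathbb{E}X)^r}\to\exp\Big(\sum_\gamma\lambda_\gamma\sum_{j=2}^r\binom rj\delta_\gamma^j\Big)=\exp\Big(\sum_\gamma\lambda_\gamma\big[(1+\delta_\gamma)^r-1-r\delta_\gamma\big]\Big),
\end{equation}
and for $r=2$ the limit is $\exp\big(\sum_\gamma\lambda_\gamma\delta_\gamma^2\big)$.

\begin{example}
For $d$-regular $G$ we have $Q^{(2)}=(d-1)^{-2}R$, so $\mathbb{E}X^2/(\mathbb{E}X)^2\to\det(I-(d-1)^{-2}R)^{-1/2}$. For $K_2^3$ the matrix $R$ has zero diagonal blocks and both off-diagonal blocks equal to the $3\times3$ matrix with $0$ on the diagonal and $1$ elsewhere, whose eigenvalues are $2,-1,-1$. So $R$ has eigenvalues $\pm2,\pm1,\pm1$, and the limit is $\big((1-\frac14)(1-\frac1{16})^2\big)^{-1/2}=32/(15\sqrt3)$.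
\end{example}

\section{Short cycles}\label{sec:cycles}

For $\gamma\in\mathcal{C}$ of length $k$ let $Z_\gamma$ be the number of $k$-cycles of $L$ whose projection lies in $\gamma$. We write $[y]_p=y(y-1)\cdots(y-p+1)$ and use the method of factorial moments: if nonnegative integer variables $Z_1,\dots,Z_l$ satisfy $\mathbb{E}\prod_i[Z_i]_{p_i}\to\prod_i\lambda_i^{p_i}$ for all integers $p_i\ge0$, then they converge jointly to independent Poisson variables with means $\lambda_i$.

A \emph{potential edge} over $e=uv$ is a pair of points, one in each of the fibers of $u$ and $v$, labeled by $e$. A \emph{potential cycle} of class $\gamma$ is given by a walk $\omega\in\gamma$ and distinct points $w_1,\dots,w_k$ with $w_t$ in the fiber of $v_t$; it consists of the potential edges over $e_t$ from $w_{t-1}$ to $w_t$ (indices cyclic). There are $\#\gamma\cdot n^k(1+O(1/n))$ such labeled walks. Each potential cycle arises from exactly $2k$ of them, one for each starting point and direction; for $k=2$ the two directions differ in the order of the two edges. So there are $\lambda_\gamma n^k(1+O(1/n))$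 potential cycles of class $\gamma$.

Fix a finite set of classes and integers $p_\gamma\ge0$. The product $\prod_\gamma[Z_\gamma]_{p_\gamma}$ counts ordered tuples of distinct potential cycles, $p_\gamma$ of class $\gamma$, that are all present in $L$. Let $\mathcal{H}$ be the union of a tuple, with $\mathrm{v}(\mathcal{H})$ points and $\mathrm{e}(\mathcal{H})$ potential edges, $h_e$ of them over $e$.
\begin{itemize}
\item \emph{Disjoint tuples}, whose cycles have no common point. Then $\mathrm{e}(\mathcal{H})=\mathrm{v}(\mathcal{H})$ is the total length $k_0$, and the two edges at each point lie over different edges of $G$, so the edges over each $e$ form a matching. The number of disjoint tuples is $\prod_\gamma\lambda_\gamma^{p_\gamma}\,n^{k_0}(1+O(1/n))$, since a fraction $O(1/n)$ of all tuples share a point.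
\item \emph{Overlapping tuples}. Then $\mathrm{e}(\mathcal{H})>\mathrm{v}(\mathcal{H})$. Indeed $\mathcal{H}$ has minimum degree at least $2$, and equality would make it $2$-regular; its only cycles would be its components, and distinct cycles would be disjoint. Up to the labels there are boundedly many patterns, each with $O(n^{\mathrm{v}(\mathcal{H})})$ labelings. So if each $\mathcal{H}$ is present with probability at most $(C/n)^{\mathrm{e}(\mathcal{H})}$, these tuples contribute $O(1/n)$.
\end{itemize}

\begin{lemma}\label{lem:A1}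
Under $\mathbb{P}$, finitely many $Z_\gamma$ converge jointly to the independent variables $Y_\gamma$.
\end{lemma}

\begin{proof}
If the edges of $\mathcal{H}$ over each $e$ form a matching, then $\mathbb{P}(\mathcal{H}\subseteq L)=\prod_e1/[n]_{h_e}=n^{-\mathrm{e}(\mathcal{H})}(1+O(1/n))$; otherwise the probability is $0$. So $\mathbb{E}\prod_\gamma[Z_\gamma]_{p_\gamma}\to\prod_\gamma\lambda_\gamma^{p_\gamma}$.
\end{proof}

\begin{lemma}\label{lem:A2}
Under $\mathbb{P}^*$, finitely many $Z_\gamma$ converge jointly to independent Poisson variables with means $\lambda_\gamma(1+\delta_\gamma)$. Consequently, for every finite set of classes and all integers $p_\gamma\ge0$,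
\[
\frac{\mathbb{E}[X\mid Z_\gamma=p_\gamma\ \forall\gamma]}{\mathbb{E}X}\to\prod_\gamma(1+\delta_\gamma)^{p_\gamma}e^{-\lambda_\gamma\delta_\gamma}.
\]
\end{lemma}

\begin{proof}
Weighting $L$ by $X$ is hard to analyze directly, but it becomes simple if the matching is generated first. Extend $\mathbb{P}^*$ to pairs by $\mathbb{P}^*(\sigma,L)=\mathbb{P}(L)1\{\sigma\text{ valid in }L\}/\mathbb{E}X$; the marginal of $L$ has density $X/\mathbb{E}X$. By Section~\ref{sec:exact} with $r=1$, the pair can be generated in three steps. The type $a$ has probability $t_1(a)/\mathbb{E}X$. Given $a$, the map $\sigma$ is uniform among maps in which $a_e$ points choose $e$ in the fiber of each end of $e$, independently over fibers, because the probability of validity depends only on $a$. Given $\sigma$, the matching over $e$ consists of a uniform bijection between the two sets of $a_e$ points of status $1$ (those choosing $e$) and an independent uniform bijection between the two sets of $n-a_e$ points of status $0$, independently over $e$.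

Call a choice of edges on the points of $\mathcal{H}$ \emph{consistent} if for each edge of $\mathcal{H}$, over $e$ say, both ends choose $e$ or neither does; the edge then has status $1$ or $0$. If $\mathcal{H}$ is a matching over each $e$, and $h_e^\tau$ of its edges over $e$ have status $\tau$,
\[
\mathbb{P}^*(\mathcal{H}\subseteq L\mid\sigma)=1\{\sigma\text{ consistent on }\mathcal{H}\}\prod_e\frac1{[a_e]_{h_e^1}[n-a_e]_{h_e^0}},
\]
and otherwise the probability is $0$.

Fix a small $\varepsilon>0$. By Proposition~\ref{prop:moments}, $\mathbb{P}^*(|a-nx|>\varepsilon n)\le e^{-c_\varepsilon n}$, which is negligible even after multiplication by the polynomial number of tuples. Let $|a-nx|\le\varepsilon n$. Then $a_e=nx_e(1+O(\varepsilon))$ and $n-a_e=n(1-x_e)(1+O(\varepsilon))$, so the probability above is at most $(C/n)^{\mathrm{e}(\mathcal{H})}$ and overlapping tuples contribute $O(1/n)$. For a disjoint tuple and a choice $\chi$ on the points of $\mathcal{H}$: if $y$ of these points lie in the fiber of $v$ and $y_e$ of them are to choose $e$, the probability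 given $a$ is $\prod_{e\in E_v}[a_e]_{y_e}/[n]_y$. Hence $\sigma$ agrees with $\chi$ with probability $(1+O(\varepsilon)+O(1/n))\prod_wx_{\chi(w)}$, and with $\pi_e(1)=x_e$, $\pi_e(0)=1-x_e$,
\[
\mathbb{P}^*(\mathcal{H}\subseteq L\mid a)=\frac{1+O(\varepsilon)+O(1/n)}{n^{k_0}}\sum_{\chi\text{ consistent}}\ \prod_{w}x_{\chi(w)}\prod_{\text{edges of }\mathcal{H}}\frac1{\pi_e(\text{status})}.
\]
The sum factors over the cycles. Consider a cycle over $\omega$ and prescribe the statuses $\tau_1,\dots,\tau_k$ of its edges. The point $w_t$ lies between the edges over $e_t$ and $e_{t+1}$, with $e_t\neq e_{t+1}$. For $(\tau_t,\tau_{t+1})=(1,1),(1,0),(0,1),(0,0)$ the total weight of its admissible choices is $0$, $x_{e_t}$, $x_{e_{t+1}}$, $1-x_{e_t}-x_{e_{t+1}}$. Dividing by $\pi_{e_t}(\tau_t)$ gives the entry $K_t(\tau_t,\tau_{t+1})$ of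
\[
K_t=\begin{pmatrix}1-s_t&s_t\\1&0\end{pmatrix},\qquad s_t=\frac{x_{e_{t+1}}}{1-x_{e_t}},
\]
with rows and columns indexed by $0,1$. Summing over the statuses, the factor is $\operatorname{tr}(K_1\cdots K_k)$. The product is a stochastic $2\times2$ matrix, so its eigenvalues are $1$ and its determinant $\prod_t(-s_t)=\delta_\omega$, and the trace is $1+\delta_\omega$. Multiply by the number of disjoint tuples and let $n\to\infty$, then $\varepsilon\to0$:
\[
\mathbb{E}^*\prod_\gamma[Z_\gamma]_{p_\gamma}\to\prod_\gamma\big(\lambda_\gamma(1+\delta_\gamma)\big)^{p_\gamma},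
\]
where $1+\delta_\gamma>0$ by \eqref{eq:bounds}. This gives the first claim. For the second, the conditional expectation divided by $\mathbb{E}X$ equals $\mathbb{P}^*(Z_\gamma=p_\gamma\ \forall\gamma)/\mathbb{P}(Z_\gamma=p_\gamma\ \forall\gamma)$, and by Lemma~\ref{lem:A1} this tends to the ratio of the Poisson probabilities.
\end{proof}

\section{Small subgraph conditioning and the end of the proof}\label{sec:end}

The following theorem (Robinson--Wormald; Janson 1995) turns the variance computation into a limit law. We include the short proof.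

\begin{theorem}\label{thm:ssc}
Let $\lambda_i>0$ and $\delta_i\ge-1$, $i\ge1$, be constants. For each $n$ let $Z_i=Z_i^{(n)}$ be nonnegative integer variables and $X_n\ge0$ a variable with $\mathbb{E}X_n>0$, on a common probability space. Suppose that
\begin{itemize}
\item[(A1)] for each $l$, $(Z_1,\dots,Z_l)\xrightarrow{\ d\ }(Y_1,\dots,Y_l)$, where the $Y_i$ are independent Poisson with means $\lambda_i$;
\item[(A2)] $\mathbb{E}[X_n\mid Z_1=p_1,\dots,Z_l=p_l]/\mathbb{E}X_n\to\prod_{i\le l}(1+\delta_i)^{p_i}e^{-\lambda_i\delta_i}$ for all $l$ and all $p_i\geq0$;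
\item[(A3)] $\sum_i\lambda_i\delta_i^2<\infty$;
\item[(A4)] $\mathbb{E}X_n^2/(\mathbb{E}X_n)^2\to\exp\big(\sum_i\lambda_i\delta_i^2\big)$.
\end{itemize}
Then $X_n/\mathbb{E}X_n\xrightarrow{\ d\ }W=\prod_i(1+\delta_i)^{Y_i}e^{-\lambda_i\delta_i}$.
\end{theorem}

\begin{proof}
For $Y$ Poisson with mean $\lambda$ we have $\mathbb{E}s^Y=e^{\lambda(s-1)}$, so
\begin{equation}\label{eq:poisson}
\mathbb{E}\big[(1+\delta)^Ye^{-\lambda\delta}\big]^r=\exp\big(\lambda[(1+\delta)^r-1-r\delta]\big).
\end{equation}
Let $W_l$ be the product of the first $l$ factors of $W$. By \eqref{eq:poisson} with $r=1,2$ it is a nonnegative martingale with $\mathbb{E}W_l^2=\exp(\sum_{i\le l}\lambda_i\delta_i^2)$, bounded by (A3), so $W_l\to W$ almost surely and in $L^2$.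

Let $U_n=X_n/\mathbb{E}X_n$ and $U_{n,l}=\mathbb{E}[U_n\mid Z_1,\dots,Z_l]=u_n(Z_1,\dots,Z_l)$. Fix $l$. By (A2), $u_n(p)\to u(p)$ for each $p\in\mathbb{Z}_{\ge0}^l$, where $W_l=u(Y_1,\dots,Y_l)$. By (A1) the point probabilities of $(Z_1,\dots,Z_l)$ converge, hence the laws converge in total variation, and $U_{n,l}\xrightarrow{\ d\ }W_l$. Fatou's lemma applied to $\sum_pu_n(p)^2\,\mathbb{P}(Z=p)$ gives $\liminf_n\mathbb{E}U_{n,l}^2\ge\mathbb{E}W_l^2$. Since conditional expectation is an orthogonal projection, (A4) gives
\[
\limsup_n\mathbb{E}(U_n-U_{n,l})^2=\limsup_n\big(\mathbb{E}U_n^2-\mathbb{E}U_{n,l}^2\big)\le e^{\sum_i\lambda_i\delta_i^2}-e^{\sum_{i\le l}\lambda_i\delta_i^2},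
\]
which tends to $0$ as $l\to\infty$. For a bounded function $\varphi$ with Lipschitz constant $C_\varphi$,
\[
|\mathbb{E}\varphi(U_n)-\mathbb{E}\varphi(W)|\le C_\varphi\mathbb{E}|U_n-U_{n,l}|+|\mathbb{E}\varphi(U_{n,l})-\mathbb{E}\varphi(W_l)|+C_\varphi\mathbb{E}|W_l-W|.
\]
Let $n\to\infty$ and then $l\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
\emph{Part 1.} Apply Theorem~\ref{thm:ssc} with index set $\mathcal{C}$ in the chosen order. We have $\lambda_\gamma>0$, $|\delta_\gamma|\le\eta<1$ by \eqref{eq:bounds}, and $\mathbb{E}X>0$ for large $n$ by Proposition~\ref{prop:moments}. Conditions (A1) and (A2) are Lemmas~\ref{lem:A1} and~\ref{lem:A2}. By \eqref{eq:bounds}, $\sum_\gamma\lambda_\gamma\delta_\gamma^2=\sum_k\frac1{2k}\sum_{|\omega|=k}\delta_\omega^2\le|E|\sum_k\eta^k/k<\infty$, which is (A3), and (A4) is \eqref{eq:moments} with $r=2$.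

\emph{Part 2.} Let $W_l$ be the product over the first $l$ classes. By \eqref{eq:poisson}, $\mathbb{E}W_l^r$ is the exponential of a partial sum of $\sum_\gamma\lambda_\gamma[(1+\delta_\gamma)^r-1-r\delta_\gamma]$. This series converges absolutely by (A3), since $|(1+\delta)^r-1-r\delta|\le2^r\delta^2$ for $|\delta|\le1$. The same holds with $2r$ in place of $r$, so $(W_l^r)_l$ is bounded in $L^2$ and hence uniformly integrable. As $W_l\to W$ almost surely, $\mathbb{E}W^r=\lim_l\mathbb{E}W_l^r$, which is the limit in \eqref{eq:moments}.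

\emph{Part 3.} The logarithm of $W_l$ is a partial sum of
\[
\sum_\gamma(Y_\gamma-\lambda_\gamma)\log(1+\delta_\gamma)+\sum_\gamma\lambda_\gamma\big(\log(1+\delta_\gamma)-\delta_\gamma\big).
\]
For $|\delta|\le\eta$ we have $|\log(1+\delta)|\le C|\delta|$ and $|\log(1+\delta)-\delta|\le C\delta^2$. So the second series converges absolutely, and the first is a series of independent centered variables with $\sum_\gamma\lambda_\gamma\log^2(1+\delta_\gamma)<\infty$ as the sum of the variances, which converges almost surely. Hence $0<W<\infty$ almost surely. Since $(-\infty,0]$ is closed, part~1 and the portmanteau theorem give $\limsup\mathbb{P}(X=0)\le\mathbb{P}(W\le0)=0$.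
\end{proof}

With the deduction in Section~\ref{sec:entropy}, this also proves Theorem~\ref{thm:regular}.

\section{Degree two}\label{sec:two}

For $d=2$ every $|\delta_k|$ equals $1$, condition (A3) fails, and the lift can be described completely.

\begin{proof}[Proof of Proposition~\ref{prop:two}]
The graph $G$ is a cycle of length $\ell\ge2$, a double edge if $\ell=2$. Composing the $\ell$ matchings around the cycle gives a uniform random permutation $\pi$ of $[n]$, and $L$ is a disjoint union of cycles, one of length $j\ell$ for each $j$-cycle of $\pi$. An even cycle has two perfect matchings and an odd cycle has none. An NB-walk goes around $G$ in one direction, so $w_{j\ell}=2\ell$, $w_k=0$ if $\ell\nmid k$, $\lambda_{j\ell}=1/j$ and $\delta_{j\ell}=(-1)^{j\ell}$. We use the exponential formula: if a $j$-cycle has weight $s_j$, then the expected product of the weights of the cycles of $\pi$ is the coefficient $[z^n]\exp(\sum_js_jz^j/j)$. Let $\mathrm{Har}_K=\sum_{j\le K}1/j$.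

\emph{Case $\ell$ even.} Here $X=2^{\mathrm{cyc}(\pi)}$. Taking all weights equal to $s$ gives $\mathbb{E}s^{\mathrm{cyc}(\pi)}=[z^n](1-z)^{-s}=\prod_{i=1}^n(s+i-1)/i$. For $s=2$ this is $\mathbb{E}X=n+1$. It also shows that $\mathrm{cyc}(\pi)$ is distributed as a sum of independent Bernoulli variables with means $1/i$, so its mean is $\mathrm{Har}_n\sim\log n$ and its variance is at most $\mathrm{Har}_n$. By Chebyshev's inequality $\mathrm{cyc}(\pi)/\log n\to1$ in probability, so $\log X/\log n\to\log2<1$ and $X/\mathbb{E}X\to0$ in probability. All relevant $\delta_{j\ell}$ equal $1$, and the logarithm of the partial product over $j\le K$ is $\log2\cdot\sum_{j\le K}Y_{j\ell}-\mathrm{Har}_K$. The sum is Poisson with mean $\mathrm{Har}_K\to\infty$, so the logarithm divided by $\mathrm{Har}_K$ tends to $\log2-1<0$ in probability, and the partial products tend to $0$ in probability. They form a nonnegative martingale, which converges almost surely, and the limit must be $0$.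

\emph{Case $\ell$ odd, $n$ even.} Here $X=2^{\mathrm{cyc}(\pi)}$ if all cycles of $\pi$ have even length, and $X=0$ otherwise. With weight $s$ for even $j$ and $0$ for odd $j$ the generating function is $\exp(s\sum_iz^{2i}/(2i))=(1-z^2)^{-s/2}$. So $\mathbb{E}X=[z^n](1-z^2)^{-1}=1$, while $\mathbb{P}(X>0)=[z^n](1-z^2)^{-1/2}=2^{-n}\binom{n}{n/2}\to0$. In the product, $1+\delta_{j\ell}=0$ for odd $j$, so a factor with $j$ odd and $Y_{j\ell}\ge1$ vanishes. The probability that $Y_{j\ell}=0$ for all odd $j\le K$ is $\exp(-\sum_{j\le K,\ j\text{ odd}}1/j)\to0$. Hence almost surely the partial products are eventually $0$.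
\end{proof}

\begin{thebibliography}{1}
\bibitem{GJR}
Catherine Greenhill, Svante Janson, Andrzej Rucinski,
\emph{On the number of perfect matchings in random lifts},
arXiv:0907.0958 (2009).
\end{thebibliography}
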